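# Pinched exponential growth without pinched subtrees

## 1. Finite islands joined at far-apart gates

All graphs are simple and nonempty. Distances are graph distances in the graph named by the subscript, radii are nonnegative integers, and the letter $d$ without arguments is a vertex degree. The talk turns on the following kind of edge set.

**Definition ($k$-sparse cut).** Let $G$ be a graph and $k\ge 1$. A set $F\subset E(G)$ is a $k$-sparse cut if

* all components of $G-F$ are finite;
* each vertex is incident to at most one edge of $F$;
* in each component of $G-F$, any two distinct vertices incident to $F$ have distance at least $k$ in that component.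

Think of the components of $G-F$ as islands, of the edges of $F$ as bridges between islands, and of the vertices incident to $F$ as gates. One gate carries one bridge, and two gates of one island are far apart.

**Crossing property.** *If $F$ is a $k$-sparse cut of $G$, then every simple path of $G$ containing two edges of $F$ has length at least $k+2$.* Take two edges of $F$ that are consecutive on the path among its $F$-edges. The portion between them contains no edge of $F$, so it lies in one component of $G-F$, and it joins two vertices incident to $F$. These two vertices are distinct, since otherwise one vertex would lie on two edges of $F$. So the portion has length at least $k$, and with the two $F$-edges we get $k+2$.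

**What such cuts are for.** Suppose $G$ has a $k$-sparse cut for every $k$, and let $T\subset G$ be a tree that keeps branching: from each branching vertex two different directions lead within $L$ steps to new branching vertices. Choose $k>2L$ and a $k$-sparse cut $F$. At a branching vertex, the two onward paths together form a simple path of length at most $2L<k+2$, which has at most one edge of $F$. So one of the two directions avoids $F$. Follow it to the next branching vertex and repeat. The result is an infinite simple path that never uses $F$, although all components of $G-F$ are finite. So no such tree exists in $G$. The task is to build a graph that has all these cuts and whose balls nevertheless grow exponentially in a very uniform way.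

## 2. Pinched growth and the two theorems

**Definition (pinched growth).** A graph $G$ has pinched growth $f(r)$ if there are constants $0<c<C<\infty$ such that
$$c\,f(r)<|B(v,r)|<C\,f(r)\qquad\text{for every vertex }v\text{ and every radius }r,$$
where $B(v,r)$ is the ball of radius $r$ about $v$ in the graph distance of $G$. It has pinched exponential growth if it has pinched growth $a^r$ for some $a>1$. For a subgraph $T\subseteq G$ that is a tree, balls of $T$ are taken in the graph distance of $T$ itself.

**Problem.** Does every (infinite, nonempty) graph of pinched exponential growth contain a tree with pinched exponential growth?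

The source of the problem is Itai Benjamini, Oded Schramm, "Pinched exponential volume growth implies an infinite dimensional isoperimetric inequality", arXiv:math/0303127 (2003). The answer is no. For a subgraph $S$ and a finite $\Omega\subset V(S)$, let $\partial_S\Omega$ be the set of vertices of $S$ outside $\Omega$ with an $S$-neighbor in $\Omega$.

**Theorem 1.** Let $d\ge3$ and $\eta\in(0,1)$. There are $a>1$ with $(1-\eta)\sqrt{d-1}\le a\le\sqrt{d-1}$ and an infinite connected $d$-regular graph $G$ such that:

1. $G$ has pinched growth $a^r$;
2. for every $k\ge1$ there is a set $E^{(k)}\subset E(G)$ such that all components of $G-E^{(k)}$ are finite, each vertex is incident to at most one edge of $E^{(k)}$, and in each component of $G-E^{(k)}$ any two distinct vertices incident to $E^{(k)}$ have distance $\ge k$ in that component; consequently every simple path of $G$ containing two edges of $E^{(k)}$ has length $\ge k+2$;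
3. $G$ contains no tree with pinched exponential growth, of any rate $b>1$.

**Theorem 2.** For $G$ as in Theorem 1: (i) no subgraph $S\subset G$ satisfies $|\partial_S\Omega|\ge h|\Omega|$ for some $h>0$ and all finite nonempty $\Omega\subset V(S)$; (ii) there is no Lipschitz map from the rooted binary tree $\mathbb B$ to $G$ with uniformly bounded point preimages.

It is known that in an infinite graph with pinched growth $a^r$, $a>1$, every finite vertex set $\Omega$ has at least $c|\Omega|/\log(2+|\Omega|)$ outer boundary vertices, for some constant $c>0$. The proof below does not use this.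

## 3. Three small graphs

**The 3-regular tree $T_3$.** Here $|B(v,r)|=3\cdot2^r-2$, so $T_3$ has pinched growth $2^r$ and is the tree wanted.

**The product $T_3\times\mathbb Z$.** Its balls have size $\sum_{|j|\le r}(3\cdot2^{r-|j|}-2)$, which lies between $2^r$ and $12\cdot2^r$: pinched growth again. A sensible person who wants a positive answer would now take a spanning tree that preserves distances from a root: balls about the root then have the right size, and all balls satisfy the upper bound because $B_T\subset B_G$. The lower bound at other centers is where this stops working. Take the root $(o,0)$ and attach each $(x,j)$ with $j\ne0$ to the vertex one step closer to level $0$ on the line $\{x\}\times\mathbb Z$, and use the edges of $T_3$ in level $0$. Distances to the root are $d(o,x)+|j|$ both in the product and in this tree. But the tree ball of radius $n-1$ about $(x,n)$ is a segment of a line, with $2n-1$ vertices. Of course another tree, namely $T_3\times\{0\}$, works. The example shows only that the geodesic tree has to be chosen well. The theorem says that sometimes no choice helps.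

**A tree of cycles.** Mark three vertices at mutual distance $k$ on a cycle of length $3k$. Take infinitely many copies and join each marked vertex by one edge to a marked vertex of another copy, so that contracting all cycles gives $T_3$. The joining edges form a $k$-sparse cut. Still there is a pinched tree. Pick a root cycle and one of its marked vertices as its entrance, and let the entrance of every other cycle be its marked vertex nearest to that root entrance. Keep all joining edges and, in each cycle, the two arcs of length $k$ from the entrance to the other marked vertices. In the resulting tree, one can go from any vertex away from the root entrance and reach an entrance within $k+1$ steps; after each further $k+1$ steps the number of entrances reached doubles. So $|B_T(v,r)|\ge2^{\lfloor r/(k+1)\rfloor-1}$. Conversely, degrees are at most $3$ and branch vertices (the entrances) are at mutual distance at least $k+1$, except for the root entrance and its neighbor across the bridge. So a path of length $s$ meets at most $s/(k+1)+3$ branch vertices, there are at most $3\cdot2^{s/(k+1)+3}$ vertices at distance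 $s$ from $v$, and summing over $s\le r$ gives $|B_T(v,r)|\le C_k2^{r/(k+1)}$. So a sparse cut for one value of $k$ excludes nothing; we need all $k$ in one graph. Note also that the growth rate here is only $2^{1/(k+1)}$, which tends to $1$ as $k\to\infty$. This is the difficulty we return to in Section 7.

## 4. Pinched trees branch at bounded gaps

This section proves that Theorem 1(2) implies Theorem 1(3). For adjacent vertices $x,y$ of a tree $T$, let $T_{x\to y}$ be the component of $T-xy$ that contains $y$.

**Lemma 3.** Let $T$ be a tree with $cb^r<|B_T(v,r)|<Cb^r$ for all $v,r$, where $b>1$. Then $T$ is infinite and locally finite, and there is $L$ such that: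

($\star$) whenever $T_{x\to y}$ is infinite, there is $u\in T_{x\to y}$ with $d_T(y,u)\le L$ having two neighbors $u_1,u_2$, both farther from $x$ than $u$, with $T_{u\to u_1}$ and $T_{u\to u_2}$ infinite.

*Proof.* $T$ is infinite by the lower bound, and $\deg v+1=|B_T(v,1)|<Cb$.

**Step 1: finite branches have bounded depth.** Let $T_{x\to y}$ be finite and let $z$ be a vertex of it at maximal distance $h$ from $y$. A vertex outside $T_{x\to y}$ is reached from $z$ only through $x$, which is at distance $h+1$. Hence $B_T(z,h+1+q)\subset T_{x\to y}\cup B_T(x,q)$ and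
$$cb^{h+1+q}<|T_{x\to y}|+Cb^q\qquad\text{for all }q\ge0.$$
Divide by $b^q$ and let $q\to\infty$: $b^{h+1}\le C/c$. So all finite branches have depth at most some integer $\ell_0\ge0$ that depends only on $b,c,C$.

**Step 2: long stretches without branching have small balls.** Suppose ($\star$) fails for some infinite $T_{x\to y}$ and some $L$. Whenever $T_{x'\to y'}$ is infinite, local finiteness gives at least one neighbor $z\ne x'$ of $y'$ with $T_{y'\to z}$ infinite. So from $y_0=y$ we can choose $y_1,\dots,y_{L+1}$ with $y_{i+1}$, for $0\le i\le L$, a neighbor of $y_i$ farther from $x$ with $T_{y_i\to y_{i+1}}$ infinite; and since $d_T(y,y_i)=i\le L$ and ($\star$) fails, $y_{i+1}$ is the only such neighbor. Put $j=\lfloor L/2\rfloor$. Then $d_T(y_j,x)=j+1$ and $d_T(y_j,y_{L+1})=L+1-j\ge j+1$, so $B_T(y_j,j)$ contains neither $x$ nor $y_{L+1}$. It therefore consists of some $y_i$ with $0\le i\le L$ and of vertices in finite branches $T_{y_i\to z}$, which by Step 1 lie within distance $\ell_0+1$ of $y_i$. Hence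
$$cb^{\lfloor L/2\rfloor}<|B_T(y_j,j)|\le\sum_{i=0}^L|B_T(y_i,\ell_0+1)|\le(L+1)\,C\,b^{\ell_0+1}.$$
This is false once $L$ is large in terms of $b,c,C$. Any such $L$ satisfies ($\star$). $\square$

**Proof that Theorem 1(2) implies Theorem 1(3).** Suppose $T\subset G$ is a tree with pinched exponential growth, and take $L$ from Lemma 3. As $T$ is infinite and locally finite, some $T_{x\to y}$ is infinite; fix this $x$. By ($\star$) there is a vertex $u^0$ with two neighbors farther from $x$ whose branches are infinite. Fix $k>2L+2$.

Given $u^i$ with two neighbors $u_1,u_2$ farther from $x$ and infinite branches $T_{u^i\to u_1},T_{u^i\to u_2}$, apply ($\star$) to both branches. We obtain $u'\in T_{u^i\to u_1}$ and $u''\in T_{u^i\to u_2}$, at distance at most $L+1$ from $u^i$, each with two neighbors farther from $u^i$ whose branches are infinite. Since $x$ lies in neither branch, distances from $x$ inside them are $d_T(x,u^i)$ plus distances from $u^i$, so "farther from $u^i$" means "farther from $x$". The simple path from $u'$ through $u^i$ to $u''$ has length at most $2L+2<k+2$, so by Theorem 1(2) it contains at most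 one edge of $E^{(k)}$. Hence for some $u^{i+1}\in\{u',u''\}$ the path from $u^i$ to $u^{i+1}$ contains no edge of $E^{(k)}$.

The paths $u^i\to u^{i+1}$ move away from $x$ at every step, so their concatenation is an infinite simple path in $G-E^{(k)}$, whose components are finite. This is a contradiction. $\blacksquare$

## 5. Linear isoperimetry and Lipschitz binary trees

Theorem 2 uses only Theorem 1(2) and the $d$-regularity of $G$, so we prove it now.

**Proof of Theorem 2(i).** Suppose $|\partial_S\Omega|\ge h|\Omega|$ for all finite nonempty $\Omega\subset V(S)$, with $h>0$. Fix $k>\max(2,2/h)$ and let $Q$ be a component of $S-E^{(k)}$. It lies in one component of $G-E^{(k)}$, so it is finite. Let $g_Q$ be the number of vertices of $Q$ that lie on $S$-edges belonging to $E^{(k)}$. Every vertex of $\partial_SQ$ is joined to $Q$ by an $E^{(k)}$-edge, and each vertex of $Q$ lies on at most one such edge, so $|\partial_SQ|\le g_Q$. The $g_Q$ vertices are pairwise at $Q$-distance at least $k$, because distances in $Q$ are at least those in the component of $G-E^{(k)}$.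

Suppose $g_Q\ge2$ and put $\rho=\lfloor(k-1)/2\rfloor$. The $Q$-balls of radius $\rho$ about the $g_Q$ vertices are disjoint, as $2\rho<k$. Each contains at least $\rho+1\ge k/2$ vertices, since $Q$ is connected and has a vertex at distance at least $k>\rho$ from the center. So $|Q|\ge g_Qk/2$, and $h|Q|\le g_Q$ gives $h\le2/k$, contrary to the choice of $k$.

Hence $g_Q\le1$ for every $Q$. If $g_Q=0$, then $\partial_SQ=\emptyset$, a contradiction. If $g_Q=1$, there is exactly one $E^{(k)}$-edge of $S$ at $Q$. Its other end is not in $Q$ (otherwise $g_Q\geq 2$), so it lies in a component $Q'\ne Q$, and $g_{Q'}=1$. Then $Q\cup Q'$ is finite with empty boundary in $S$, a contradiction. $\blacksquare$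

**Proof of Theorem 2(ii).** Let $f:\mathbb B\to G$ be $\ell$-Lipschitz with an integer $\ell\ge1$ and point preimages of size at most $m$. For each edge $uu'$ of $\mathbb B$ fix a geodesic of $G$ from $f(u)$ to $f(u')$; it has length at most $\ell$. Let $S$ be the union of these geodesics. We show that $S$ violates (i). Let $\Omega\subset V(S)$ be finite and nonempty, and let $U$ be the set of $u\in V(\mathbb B)$ such that the chosen geodesic of some edge at $u$ meets $\Omega$. If $u\in U$, then $f(u)$ is within distance $\ell$ of $\Omega$; as $G$ is locally finite and preimages are finite, $U$ is finite. Each point of $\Omega$ lies on the geodesic of an edge at some $u\in U$, there are at most three edges at $u$, and each geodesic has at most $\ell+1$ vertices, so $|\Omega|\le3(\ell+1)|U|$. The vertices of $U$ have $2|U|$ children in total, at most $|U|$ of which are in $U$, so $|\partial_{\mathbb B}U|\ge|U|$.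

Let $u\in\partial_{\mathbb B}U$. As $u\notin U$, the geodesics at $u$ miss $\Omega$; in particular $f(u)\notin\Omega$. Let $u'\in U$ be a neighbor of $u$. Go from $f(u)$ to $f(u')$ along the chosen geodesic and then along a geodesic of an edge at $u'$ to a point of $\Omega$. This is a path in $S$ of length at most $2\ell$ that starts outside $\Omega$ and ends in $\Omega$. The vertex before the first entry into $\Omega$ belongs to $\partial_S\Omega$ and is within distance $2\ell$ of $f(u)$. A ball of radius $2\ell$ in the $d$-regular graph $G$ has at most $(d+1)^{2\ell}$ vertices, so each point of $\partial_S\Omega$ arises in this way from at most $m(d+1)^{2\ell}$ vertices $u$. Hence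
$$|\partial_S\Omega|\ge\frac{|U|}{m(d+1)^{2\ell}}\ge\frac{|\Omega|}{3(\ell+1)m(d+1)^{2\ell}},$$
which contradicts (i). $\blacksquare$

What remains is to build $G$ with Theorem 1(1) and 1(2).

## 6. Pieces and their trees of copies

**Definition (piece).** A piece $(H,A,o)$ is a finite connected graph $H$, a finite group $A$ with $|A|\ge3$ acting on $H$ by automorphisms, and a vertex $o\in V(H)$ with trivial stabilizer. The vertices $\alpha o$, $\alpha\in A$, are the gates of $H$.

For example, $(K_d,\mathbb Z/d,o)$ with $\mathbb Z/d$ acting regularly on the vertices is a piece in which every vertex is a gate. The cycle of length $3k$ with $\mathbb Z/3$ acting by rotations is a piece with three gates.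

Let $\Gamma=A*\langle t\rangle$ with $t^2=1$. By the normal form theorem for free products, every element of $\Gamma$ is, in exactly one way, an alternating word in nontrivial letters of $A$ and the letter $t$.

**Definition (tree of copies).** The graph $\mathcal G=\mathcal G(H,A,o)$ has vertex set
$$V(\mathcal G)=\Gamma\times V(H)\big/\big((\gamma\alpha,x)\sim(\gamma,\alpha x),\ \alpha\in A\big).$$
Write $[\gamma,x]$ for classes and $\gamma^*=[\gamma,o]$. The inner edges are $[\gamma,x][\gamma,x']$ with $xx'\in E(H)$; the outer edges are $\gamma^*(\gamma t)^*$.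

$\Gamma$ acts on $\mathcal G$ from the left and preserves the edge types. For fixed $\gamma$ the map $x\mapsto[\gamma,x]$ is injective; its image is the copy $\gamma H$. The copies partition $V(\mathcal G)$ and are indexed by the cosets $\gamma A$. The gates of $\gamma H$ are $[\gamma,\alpha o]=(\gamma\alpha)^*$. If $\gamma^*=\gamma_1^*$, then $\gamma=\gamma_1\alpha$ with $\alpha o=o$, so $\gamma=\gamma_1$: the map $\gamma\mapsto\gamma^*$ is injective. Each vertex $\gamma^*$ lies on exactly one outer edge, and other vertices lie on none.

**Outer edges are bridges, and $\mathcal G$ is connected.** Contract each copy to a point. We get a graph on the cosets $\gamma A$ with an edge between $\gamma A$ and $\gamma tA$ for each pair $\{\gamma,\gamma t\}$. It is connected since $A$ and $t$ generate $\Gamma$. A walk starting at $\gamma_0A$ that never uses the same edge twice in succession is given by $\alpha_0\in A$ and $\alpha_1,\alpha_2,\dots\in A\setminus\{1\}$, where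
$$\gamma_{i+1}=\gamma_i\alpha_it;$$
indeed at $\gamma_{i}A$ the edge just crossed is the one at $\gamma_{i}$, so $\alpha_{i}=1$ would mean going back. After $n\ge1$ steps we are at $\gamma_0\alpha_0t\alpha_1t\cdots\alpha_{n-1}tA$, which is not $\gamma_0A$, because the normal form of $\alpha_0t\cdots\alpha_{n-1}t$ contains the letter $t$. So the contracted graph is a tree. Copies at tree-distance $n\ge1$ from $\gamma_0H$ correspond bijectively to the sequences $(\alpha_0,\dots,\alpha_{n-1})$ as above.

## 7. Counting in the tree of copies, and what far gates cost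

Let $\mathrm{Cone}(\gamma)$ be the component of $\mathcal G-\gamma^*(\gamma t)^*$ that contains $\gamma^*$; so $\mathrm{Cone}(\gamma)=\gamma\,\mathrm{Cone}(1)$. Let
$$N(r)=\#\{x\in\mathrm{Cone}(1):d(1^*,x)\le r\},\qquad N(r)=0\text{ for }r<0.$$
Note that $N(0)=1$.

**Decomposition along outer edges.** Let $\mathcal F$ be a set of outer edges, $Q$ a component of $\mathcal G-\mathcal F$, and $Z_Q=\{\gamma:\gamma^*\in Q,\ \gamma^*(\gamma t)^*\in\mathcal F\}$. Since outer edges are bridges, a simple path that leaves $Q$ cannot return. So $d_Q=d_{\mathcal G}$ on $Q$, the vertex set $V(\mathcal G)$ is the disjoint union of $Q$ and the cones $\mathrm{Cone}(\gamma t)$, $\gamma\in Z_Q$, and for $v\in Q$, $x\in\mathrm{Cone}(\gamma t)$ we have $d(v,x)=d_Q(v,\gamma^*)+1+d((\gamma t)^*,x)$. Counting gives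
$$|B_{\mathcal G}(v,r)|=|B_Q(v,r)|+\sum_{\gamma\in Z_Q}N\big(r-1-d_Q(v,\gamma^*)\big)\qquad(v\in Q),\tag{1}$$
$$N(r)=|B_Q(1^*,r)|+\sum_{\gamma\in Z_Q\setminus\{1\}}N\big(r-1-d_Q(1^*,\gamma^*)\big)\qquad\text{if }1\in Z_Q.\tag{2}$$
For (2), $\mathrm{Cone}(1)$ is what remains of $V(\mathcal G)$ after $\mathrm{Cone}(t)$ is removed. If $\mathcal F$ consists of all outer edges, the components are the copies and $Z_{\gamma H}=\gamma A$.

**Definition (rate, weights, normalized cone growth).** The rate of the piece is the unique $a>1$ with $\sum_{\alpha\ne1}p_\alpha=1$, where $p_\alpha=a^{-1-d_H(o,\alpha o)}$. It exists because the sum is continuous and strictly decreasing in $a$, equals $|A|-1\ge2$ at $a=1$, and tends to $0$. For $x\in V(H)$ put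
$$w(x)=\sum_{\alpha\in A}a^{-1-d_H(x,\alpha o)},\qquad f(r)=N(r)a^{-r}.$$
Then $w$ is $A$-invariant, $w\le|A|$, and $w(o)=a^{-1}+1$.

To see the point of the rate, divide (2), for $Q$ a copy, by $a^r$: up to a small first term, $f(r)$ is an average of earlier values $f(r-1-d_H(o,\alpha o))$ with weights $p_\alpha$ of sum $1$. Similarly (1) says that normalized balls about $[\gamma,x]$ are, up to a small term, $w(x)$ times an average of values of $f$.

**Example: $(K_d,\mathbb Z/d,o)$.** All nontrivial gates are at distance $1$ from $o$, so $(d-1)a_0^{-2}=1$ and $a_0=\sqrt{d-1}$. For every $x$, $w_0(x)=a_0^{-1}+(d-1)a_0^{-2}=1+a_0^{-1}\in[1,2]$. By (2), $N_0(0)=1$, $N_0(1)=d$ and $N_0(r)=d+(d-1)N_0(r-2)$ for $r\ge2$, that is,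
$$f_0(r)=da_0^{-r}+f_0(r-2)\quad(r\ge2),\qquad f_0(0)=1,\quad f_0(1)=d/\sqrt{d-1}\ge1 .$$
So $1\le f_0\le M_0$ for some $M_0<\infty$, since $\sum_rda_0^{-r}$ converges. By (1), normalized balls satisfy $|B_{\mathcal G_0}(v,r)|a_0^{-r}\le d+2M_0$; and they are at least $f_0(r)\ge1$, as every vertex is a translate of $1^*$.

**Example: the cycle of length $3k$.** The two other gates are at distance $k$, so $2a^{-1-k}=1$ and $a=2^{1/(k+1)}$.

The first idea for building $G$ is to nest pieces: build $H_{k+1}$ from copies of $H_k$ joined at gates, with the gates of $H_{k+1}$ at mutual distance at least $k+1$. Every scale then leaves its sparse cut in the union. If the islands are built carelessly, as with the cycles, far-apart gates push the rate to $1$. The defining equation shows what is needed: if all distances $d_H(o,\alpha o)$ are at least $K$, then a piece of rate $a$ needs at least $a^{K+1}$ nontrivial gates, of total weight exactly $1$. Besides, passing from level $k$ to level $k+1$ must not multiply the bounds on balls by a fixed factor, because there are infinitely many levels.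

The way out has two parts. First, inside $\mathcal G(H,A,o)$ itself, cut a very sparse but periodic set of outer edges. This produces an infinite island $P$ with infinitely many gates, far apart. Its gates have *exactly* the same total weight as those of $H$: send mass out from a point along the tree of copies, splitting it according to the $p_\alpha$ and stopping it at the cut edges; by periodicity all mass is eventually stopped. Second, replace $P$ by a finite quotient so deep that gates and balls up to a huge radius $R$ are unchanged, and the weight lost beyond $R$ is tiny. For the quotient we need finite-index subgroups of $\Gamma$ that move all points far.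

## 8. Deep finite-index subgroups of $A*\langle t\rangle$

**Step 1: every $g\ne1$ in $\Gamma$ survives in a finite quotient.** Let $n\ge1$ be at least the syllable length of $g$ and let $\Sigma$ be the finite set of reduced words of length at most $n$. Let $t$ act on $\Sigma$ by $u\mapsto tu$ if $tu\in\Sigma$ and $u\mapsto u$ otherwise; this is an involution. If $u$ has length at most $n-1$ and does not start with a letter of $A$, then $Au\subset\Sigma$, and we let $A$ act on $Au$ by left multiplication. These sets are disjoint and contain all words except those of length $n$ that do not start with a letter of $A$; let $A$ fix the latter. This defines an action of $A$, hence of $\Gamma$, on $\Sigma$. Applying the letters of $g$ from right to left to the empty word builds up the suffixes of $g$, all of length at most $n$; so $g$ maps the empty word to $g\neq$ the empty word. Thus $g$ has nontrivial image in the finite group of permutations of $\Sigma$.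

**Step 2: displacement.** *For every $n$ there is a finite-index normal subgroup $\Delta\lhd\Gamma$ with $d(x,\delta x)>n$ for all $x\in V(\mathcal G)$ and $1\ne\delta\in\Delta$.* We write $\mathrm{disp}(\Delta)>n$; the property passes to subgroups. The graph $\mathcal G$ is locally finite, and the stabilizer of $[1,x]$ is contained in $A$. So for each of the finitely many $x\in V(H)$ only finitely many $\gamma\ne1$ satisfy $d([1,x],\gamma[1,x])\le n$. For each such $\gamma$ take a finite-index normal subgroup not containing it, by Step 1, and let $\Delta$ be the intersection of these. For a vertex $g[1,x]$ and $1\ne\delta\in\Delta$ we have $d(g[1,x],\delta g[1,x])=d([1,x],g^{-1}\delta g[1,x])>n$, because $1\ne g^{-1}\delta g\in\Delta$.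

## 9. The step from one piece to the next, and the infinite island

**Lemma 4 (Step Lemma).** Let $(H,A,o)$ be a piece with rate $a$, $K\ge1$ an integer, $0<\varepsilon\le\frac18$. There is a piece $(H',A',o')$ with rate $a'$ such that:

* **(P1)** $E(H')=E_{in}\sqcup E_{out}$. The components of $(V(H'),E_{in})$, called copies, are isomorphic to $H$ by isomorphisms matching the gates of $H$ with certain vertices called gates of the copy. Every $E_{out}$-edge joins gates of copies, and each vertex is on at most one $E_{out}$-edge. The gates of $H'$ are gates of copies lying on no $E_{out}$-edge. If in $H$ gates have degree $d-1$ and all other vertices have degree $d$, the same holds in $H'$.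
* **(P2)** Distinct gates of $H'$ have $H'$-distance at least $K$.
* **(P3)** Some copy of $H$ in $H'$ has $H'$-distance at least $K$ from all gates of $H'$.
* **(P4)** $ae^{-\varepsilon}\le a'\le a$. Each $u\in V(H')$ corresponds in its copy to some $x\in V(H)$ with $w(x)-\varepsilon\le w'(u)\le(1+2\varepsilon)w(x)+\varepsilon$. If $0\le m\le f\le M$ on $\{0,1,2,\dots\}$, then $(1-\varepsilon)m\le f'\le(1+3\varepsilon)M$ there. If moreover $\min w>\varepsilon$ and $\mu_-\le|B_{\mathcal G}(v,r)|a^{-r}\le\mu_+$ for all $v\in V(\mathcal G)$, $r\ge0$, then for all $v'\in V(\mathcal G')$, $r\ge0$, the number $|B_{\mathcal G'}(v',r)|a'^{-r}$ lies between $\min\{\mu_-,(\min w-\varepsilon)\inf f'\}$ and $\max\{e^\varepsilon\mu_+,\ \varepsilon+\max w'\cdot\sup f'\}$.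

Here $\mathcal G'=\mathcal G(H',A',o')$, and $N',f',w'$ are its data. In (P4), up to a radius $R$ balls keep their size; beyond $R$ the bounds are recomputed from $w'$ and $f'$, which drift only by factors like $1+3\varepsilon$. So with summable $\varepsilon$ nothing deteriorates over infinitely many steps.

The proof occupies this section and the next two. Put $D=\operatorname{diam}H+1$ and choose an integer $K_0\ge2K+2D+2$ with $a^{K_0}>2$.

**Step 1: the infinite island $P$.** Take $\Delta^0\lhd\Gamma$ of finite index with $\mathrm{disp}(\Delta^0)>K_0$, and let $\Lambda=\Delta^0\langle t\rangle$, a finite-index subgroup containing $t$. The edges $\lambda^*(\lambda t)^*$ with $\lambda\in\Lambda$ are the $\Lambda$-edges. Left multiplication by $\Lambda$ permutes them, and $\gamma^*(\gamma t)^*$ is a $\Lambda$-edge iff $\gamma\in\Lambda$, because $t\in\Lambda$. Let $P$ be the component of $\mathcal G-\{\Lambda\text{-edges}\}$ containing $1^*$, and let $\Lambda_P=\{\lambda\in\Lambda:\lambda^*\in P\}$. For $\lambda\in\Lambda$ we have $\lambda^*=\lambda1^*\in P$ iff $\lambda P=P$. So $\Lambda_P$ is the stabilizer of $P$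 in $\Lambda$, a subgroup, and $Z_P=\Lambda_P$ in the notation of Section 7. Call the vertices $\lambda^*$, $\lambda\in\Lambda_P$, the gates of $P$.

**Step 2: the gates of $P$ are far apart.** We claim
$$d_P(\lambda^*,\mu^*)\ge K_0\qquad(\lambda\ne\mu\in\Lambda_P).\tag{3}$$
The left side is $d(1^*,\nu^*)$ with $\nu=\lambda^{-1}\mu\in\Lambda_P\setminus\{1\}$. If $\nu\in\Delta^0$, it exceeds $K_0$. If $\nu=\delta t$ with $1\ne\delta\in\Delta^0$, it is at least $d(1^*,\delta^*)-1\ge K_0$, since $\delta^*$ and $(\delta t)^*$ are adjacent. Finally $\nu=t$ is impossible, because $1^*t^*$ is a removed bridge and so $t^*\notin P$.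

**Step 3: mass balance.** The purpose is to express weights of gates of $P$ through a process that is stopped at $\Lambda$-edges. Let $v=[\gamma_0,x]\in P$. For a sequence $(\alpha_0,\dots,\alpha_{n-1})$ as in Section 6, with $\gamma_{i+1}=\gamma_i\alpha_it$, the copy $\gamma_nH$ is entered from $v$ at $\gamma_n^*$. The path from $v$ goes to $(\gamma_0\alpha_0)^*$, crosses to $\gamma_1^*$, goes to $(\gamma_1\alpha_1)^*$, crosses, and so on, so
$$a^{-d(v,\gamma_n^*)}=a^{-1-d_H(x,\alpha_0o)}\prod_{i=1}^{n-1}p_{\alpha_i}.$$
The copy lies in $P$ iff no crossed edge is a $\Lambda$-edge, that is, iff $\gamma_i\alpha_i\notin\Lambda$ for all $i<n$; then call the sequence unabsorbed. Each $\lambda\in\Lambda_P$ is a gate of one copy in $P$, so the elements of $\Lambda_P$ are exactly the $\gamma_n\alpha_n\in\Lambda$ with $n\ge0$, $(\alpha_0,\dots,\alpha_{n-1})$ unabsorbed and $\alpha_n\in A$, each obtained once. Such an element is absorbed at step $n$. For $n\ge1$ automatically $\alpha_n\ne1$: if $\gamma_n\in\Lambda$, then $\gamma_{n-1}\alpha_{n-1}=\gamma_nt\in\Lambda$, against unabsorbedness.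

For $n\ge1$ let $W_n$ be the sum of $a^{-d(v,\gamma_n^*)}$ over unabsorbed sequences of length $n$. For $n\ge0$ let $\mathrm{abs}_n$ be the sum of $a^{-1-d_P(v,\lambda^*)}$ over the $\lambda$ absorbed at step $n$. For $\lambda=\gamma_n\alpha_n$ with $n\ge1$ the summand is $a^{-d(v,\gamma_n^*)}p_{\alpha_n}$, and for $n=0$ it is $a^{-1-d_H(x,\alpha_0o)}$. Since $\sum_{\alpha\ne1}p_\alpha=1$, splitting according to whether $\gamma_n\alpha_n\in\Lambda$ gives
$$w(x)=\mathrm{abs}_0+W_1,\qquad W_n=\mathrm{abs}_n+W_{n+1}\quad(n\ge1).\tag{4}$$

**Step 4: all mass is absorbed, exponentially fast.** Consider the Markov chain on the finite set $\Lambda\backslash\Gamma$ that moves $\Lambda\gamma\to\Lambda\gamma\alpha t$ with probability $p_\alpha>0$, $\alpha\ne1$. As $t\in\Lambda$, we have $\gamma_i\alpha_i\in\Lambda$ iff $\gamma_{i+1}\in\Lambda$; so a sequence of length $n\ge1$ is unabsorbed iff $\Lambda\gamma_1,\dots,\Lambda\gamma_n$ all differ from the state $\Lambda$. Hence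
$$W_n=\sum_{\alpha_0\in A}a^{-1-d_H(x,\alpha_0o)}\,\Pr\big(\text{the chain from }\Lambda\gamma_0\alpha_0t\text{ avoids }\Lambda\text{ during times }0,\dots,n-1\big).$$

The elements $\alpha t$, $\alpha\ne1$, generate $\Gamma$: given $1\ne y\in A$, pick $\beta\in A\setminus\{1,y^{-1}\}$, which is possible as $|A|\ge3$; then $(y\beta t)(\beta t)^{-1}=y$, and $t=\beta^{-1}(\beta t)$. They act on $\Lambda\backslash\Gamma$ by permutations of a finite set. A semigroup of permutations of a finite set is a group, so already the products of the $\alpha t$ act transitively. Hence from every state the chain reaches $\Lambda$, at some positive time, with positive probability. As there are finitely many states, there are $n_0\ge1$ and $\rho_0\in(0,1)$ such that from every state $\Lambda$ is visited during times $1,\dots,n_0$ with probability at least $\rho_0$. By the Markov property, the probability of avoiding $\Lambda$ during times $0,\dots,n-1$ is at most $(1-\rho_0)^{\lfloor(n-1)/n_0\rfloor}$, for every initial state. As $w(x)\le|A|$,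
$$W_n\le C_0\vartheta^n\quad(n\ge1),\qquad\vartheta=(1-\rho_0)^{1/n_0}<1,\quad C_0=|A|(1-\rho_0)^{-2},$$
where $C_0,\vartheta$ do not depend on $v$. So $W_n\to0$, and summing (4) gives the conservation laws
$$\sum_{\lambda\in\Lambda_P}a^{-1-d_P(v,\lambda^*)}=w(x),\qquad\sum_{1\ne\lambda\in\Lambda_P}a^{-1-d_P(1^*,\lambda^*)}=w(o)-a^{-1}=1;\tag{5}$$
for the second, take $v=1^*$ and remove the term $a^{-1}$ of $\lambda=1$. The gates of $P$ are far apart, and no weight has been lost.

**Step 5: tails.** To pass to a finite quotient we need that distant gates carry little weight and that balls of $P$ are of smaller order than $a^q$: there are $C_1,\kappa>0$ such that for all $v\in P$ and integers $q\ge0$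
$$T_v(q):=\sum_{\lambda\in\Lambda_P,\ d_P(v,\lambda^*)\ge q}a^{-1-d_P(v,\lambda^*)}\le C_1e^{-\kappa q},\qquad|B_P(v,q)|\,a^{-q}\le C_1e^{-\kappa q}.\tag{6}$$

First bound. Each step of a path from copy to copy has length at most $D$, so $d(v,\gamma_n^*)\le nD$, and an element absorbed at step $n$ has distance at most $(n+1)D$ from $v$. So only steps $n\ge q/D-1$ contribute to $T_v(q)$. By (4), the total absorbed at steps $\ge n$ is $W_n$ when $n\ge1$. For $q\ge2D$ we get $T_v(q)\le C_0\vartheta^{q/D-1}$, and for $q<2D$ we use $T_v(q)\le w(x)\le|A|$.

Second bound. Every vertex of $B_P(v,q)$ lies in $\gamma_0H$ or in a copy of $P$ entered at distance at most $q$, so $|B_P(v,q)|\le|V(H)|\,(1+\#\{\text{unabsorbed sequences with }d(v,\gamma_n^*)\le q\})$. Multiply by $a^{-q}$. A sequence with $d(v,\gamma_n^*)\le q/2$ contributes $a^{-q}\le a^{-q/2}a^{-d(v,\gamma_n^*)}$, in total at most $a^{-q/2}\sum_{n\ge1}W_n$. A sequence with $q/2<d(v,\gamma_n^*)\le q$ contributes $a^{-q}\le a^{-d(v,\gamma_n^*)}$ and has $n\ge q/(2D)$, so these give at most $\sum_{n\ge\max(1,q/(2D))}W_n$. Hence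
$$|B_P(v,q)|a^{-q}\le|V(H)|\Big(a^{-q}+\frac{C_0}{1-\vartheta}a^{-q/2}+\frac{C_0}{1-\vartheta}\vartheta^{q/(2D)}\Big).$$
So (6) holds with $\kappa=\min\{|\log\vartheta|/(2D),\tfrac12\log a\}$ and $C_1$ large.

## 10. The finite quotient

**Step 6: choice of the depth.** Let $C_2=C_1e^{\kappa/2}/(1-e^{-\kappa/2})\ge C_1$. Choose an integer $R\ge D+1$ with
$$\theta:=C_1e^{-\kappa R}\le\tfrac12,\quad s_0:=2\theta\le\tfrac\kappa2,\quad(R+1)s_0\le\varepsilon,\quad C_2\sum_{q\ge R}e^{-\kappa q/2}\le\varepsilon.\tag{7}$$
Choose a finite-index normal $\Delta\lhd\Gamma$ with $\Delta\le\Delta^0$ and $\mathrm{disp}(\Delta)>2R+2$. Put $\Delta_P=\Delta\cap\Lambda_P$, a normal subgroup of finite index in $\Lambda_P$, and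
$$H'=P/\Delta_P,\quad\pi:P\to H'\text{ the projection},\quad A'=\Lambda_P/\Delta_P,\quad o'=\pi(1^*).$$

**Step 7: $\pi$ is a covering that is injective on large balls.** Distinct points of a $\pi$-fiber are at distance greater than $2R+2$, so $\pi$ is injective on balls $B_P(v,R+1)$. In particular adjacent vertices have distinct images, and distinct neighbors of $v$ have distinct images. If $v'=\delta v$ and $v'x'$ is an edge with $\pi x'=\pi x$, where $vx$ is an edge, then $\delta^{-1}x'$ and $x$ are neighbors of $v$ in one fiber, so $x'=\delta x$. Hence $H'$ is a simple graph, $\pi$ is a covering map, paths lift, and the preimage of an edge of $H'$ is one $\Delta_P$-orbit of edges. So the types inner and outer descend to a partition $E(H')=E_{in}\sqcup E_{out}$.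

$H'$ is connected because $P$ is. It is finite: if $x,\delta x\in P$ with $\delta\in\Delta\le\Lambda$, then $\delta P=P$, so $\delta\in\Delta_P$; thus $V(H')$ injects into $V(\mathcal G)/\Delta$, which is finite since $\Delta$ has finite index and $\Gamma$ has finitely many orbits of vertices. The finite group $A'$ acts on $H'$. If $\lambda\Delta_P$ fixes $o'$, then $\lambda^*=\delta^*$ for some $\delta\in\Delta_P$, so $\lambda=\delta\in\Delta_P$; hence $o'$ has trivial stabilizer. The gates of $H'$ are the $\pi(\lambda^*)$, $\lambda\in\Lambda_P$, and their full preimage is the set of gates of $P$.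

Lifting paths gives $B_{H'}(\pi v,j)=\pi(B_P(v,j))$. For $j\le R$, $\pi$ restricts to a bijection $B_P(v,j)\to B_{H'}(\pi v,j)$ that preserves the distance from the center: if $d_{H'}(\pi v,\pi x)<d_P(v,x)$, a lifted geodesic would end at a second point of the fiber of $x$ inside the ball. Let $n_j(v)$ and $n'_j(v)$ be the numbers of gates of $P$ and of $H'$ at distance exactly $j$ from $v$ and from $\pi v$, respectively. A geodesic from $\pi v$ to a gate of $H'$ at distance $j$ lifts to a path from $v$ to a gate of $P$ at distance exactly $j$. Hence
$$n'_j(v)\le n_j(v),\quad\text{with equality for }j\le R.\tag{8}$$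

**Step 8: (P1).** $P$ is the union of its copies $\gamma H$ and of the outer edges in $P$, which join gates of copies. A copy has diameter less than $D\le R$, so $\pi$ is injective on it. If $\pi[\gamma,x]=\pi[\gamma',x']$, then $\gamma'H=\delta\gamma H$ with $\delta\in\Delta_P$, so images of copies are equal or disjoint, and the gates of the copy $\pi(\gamma H)$ are well defined as the images of the gates of $\gamma H$. An $E_{in}$-edge at $\pi[\gamma,x]$ lifts to an inner edge at $[\gamma,x]$, hence inside $\gamma H$. So the images of the copies, with their $E_{in}$-edges, are the components of $(V(H'),E_{in})$ and are isomorphic to $H$. In $P$ every vertex lies on at most one outer edge, and the gates of copies that have lost their outer edge are exactly the $\lambda^*$, $\lambda\in\Lambda_P$. Since $\pi$ is a covering and the full preimage of the gates of $H'$ is this set, these statements descend to $H'$. If gates of $H$ have degree $d-1$ and other vertices degree $d$, then in $P$ the gates of $P$ have degree $d-1$, the other gates of copies have degree $(d-1)+1$, and the remaining vertices have degree $d$; degrees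 also descend.

**Step 9: (P2) and (P3).** A path between distinct gates of $H'$ lifts to a path between distinct gates of $P$, so by (3) its length is at least $K_0\ge K$. This is (P2). For (P3), the second sum in (5) is $1$, so $\Lambda_P\ne\{1\}$. On a geodesic of $P$ from $1^*$ to another gate choose $u$ with $d_P(1^*,u)=\lfloor K_0/2\rfloor$. By (3), $u$ has distance at least $\lfloor K_0/2\rfloor$ from all gates of $P$. So its copy has distance at least $\lfloor K_0/2\rfloor-D\ge K$ from all gates of $P$, and by lifting paths the image of this copy has distance at least $K$ from all gates of $H'$.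

**Step 10: $(H',A',o')$ is a piece.** Only $|A'|\ge3$ is left. Let
$$\sigma:=\sum_{1\ne\alpha'\in A'}a^{-1-d_{H'}(o',\alpha'o')}=\sum_{j\ge1}n'_j(1^*)a^{-1-j}.$$
By (8) and (5), $\sigma\le1$, and $\sigma\ge1-T_{1^*}(R+1)\ge1-\theta\ge\frac12$ by (6) and (7). Each term of the first sum is at most $a^{-1-K_0}<\frac12$, by the bound $K_0$ obtained in Step 9 and $a^{K_0}>2$. So there are at least two terms, that is, $|A'|\ge3$.

## 11. Comparing growth before and after the step

**Step 11: the rate drops by at most a factor $e^{-\varepsilon}$.** Since $\sigma\le1$ and the sum defining the rate is decreasing, $a'\le a$. Let $s=\log(a/a')\ge0$. By definition of $a'$,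
$$1=\sum_{\alpha'\ne1}a^{-1-d_{H'}(o',\alpha'o')}e^{s(1+d_{H'}(o',\alpha'o'))}\ge(1+s)\sigma\ge(1+s)(1-\theta),$$
so $s\le\theta/(1-\theta)\le2\theta=s_0$. By (7),
$$s\le\tfrac\kappa2,\qquad s(R+1)\le\varepsilon,\qquad\text{in particular }a'\ge ae^{-\varepsilon}.\tag{9}$$

**Step 12: tails in $H'$.** We transfer (6) to $H'$ with the new rate. For $v\in P$, $q\ge0$, using (8), $n_j(v)a^{-1-j}\le T_v(j)$ and (9),
$$T'_v(q):=\sum_{j\ge q}n'_j(v)a'^{-1-j}\le\sum_{j\ge q}n_j(v)a^{-1-j}e^{s(1+j)}\le\sum_{j\ge q}C_1e^{-\kappa j}e^{\kappa(1+j)/2}=C_2e^{-\kappa q/2},\tag{10}$$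
$$b'_v(q):=|B_{H'}(\pi v,q)|\,a'^{-q}\le|B_P(v,q)|\,a^{-q}e^{sq}\le C_1e^{-\kappa q}e^{sq}\le C_2e^{-\kappa q/2}.\tag{11}$$

**Step 13: radii up to $R$ see no difference.** Apply (1) and (2) to $\mathcal G$ with $Q=P$, and to $\mathcal G'$ with $Q=\{[1,u]:u\in V(H')\}$, a copy of $H'$:
$$N(r)=|B_P(1^*,r)|+\sum_{j\ge1}n_j(1^*)N(r-1-j),\qquad N'(r)=|B_{H'}(o',r)|+\sum_{j\ge1}n'_j(1^*)N'(r-1-j).$$
For $r\le R$, the balls have equal size by Step 7, and only $j<R$ occur, where $n_j=n'_j$. By induction on $r$, $N'(r)=N(r)$ for $0\le r\le R$. The same comparison in (1) gives $|B_{\mathcal G'}([1,\pi v],r)|=|B_{\mathcal G}(v,r)|$ for $v\in P$, $r\le R$. Passing from $a^{-r}$ to $a'^{-r}$ multiplies by $e^{sr}\in[1,e^\varepsilon]$. So for $r\le R$ we have $m\le f'(r)\le e^\varepsilon M$, and the normalized balls of $\mathcal G'$ about vertices $[1,u]$ lie in $[\mu_-,e^\varepsilon\mu_+]$. Every vertex of $\mathcal G'$ is a translate of some $[1,u]$.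

**Step 14: $f'$ beyond $R$.** We use (2) as a renewal equation. Note $m\le f(0)=1\le M$. Let $\xi,\xi_1,\xi_2,\dots$ be independent and identically distributed with $\Pr(\xi=\ell)=n'_{\ell-1}(1^*)a'^{-\ell}$ for $\ell\ge2$; this is a probability law by the definition of $a'$. Multiplying (2) for $\mathcal G'$ by $a'^{-x}$ gives
$$f'(x)=b'_{1^*}(x)+\mathbb E f'(x-\xi)\qquad(x\ge0\text{ an integer}),\tag{12}$$
with $f'=0$ on negative integers. Fix $r>R$, let $X_i=r-\xi_1-\dots-\xi_i$ and $\tau=\min\{i:X_i\le R\}\le r$. While $i<\tau$ we have $X_i>R\ge0$, so (12) applies at $X_i$, and $\xi_{i+1}$ is independent of $X_0,\dots,X_i$. Thus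
$$\mathbb E f'(X_{\min(i,\tau)})=\mathbb E\big[\mathbf 1_{i<\tau}\,b'_{1^*}(X_i)\big]+\mathbb E f'(X_{\min(i+1,\tau)}).$$
Summing over $0\le i<r$,
$$f'(r)=\mathbb E\sum_{i<\tau}b'_{1^*}(X_i)+\mathbb E f'(X_\tau).\tag{13}$$

Upper bound. The walk $X$ is strictly decreasing, so it visits each integer at most once, and the first term of (13) is at most $\sum_{q>R}b'_{1^*}(q)\le\varepsilon$ by (11) and (7). By Step 13, $f'(X_\tau)\le e^\varepsilon M$. As $M\ge1$ and $e^\varepsilon\le1+2\varepsilon$, $f'(r)\le\varepsilon+e^\varepsilon M\le(1+3\varepsilon)M$.

Lower bound. By Step 13, $f'(r)\ge m\Pr(X_\tau\ge0)$. If $X_\tau<0$, the walk visits some $q>R$ and its next jump exceeds $q$. Now $\Pr(\xi>q)=\sum_{j\ge q}n'_j(1^*)a'^{-1-j}=T'_{1^*}(q)$ for $q\ge1$, so $\Pr(X_\tau<0)\le\sum_{q>R}T'_{1^*}(q)\le\varepsilon$ by (10) and (7). Hence $f'(r)\ge(1-\varepsilon)m$. With Step 13 this gives the claim on $f'$ for all radii.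

**Step 15: weights.** Let $v=[\gamma,x]\in P$ and $u=\pi v$. Then $w'(u)=\sum_jn'_j(v)a'^{-1-j}$. By (8), $a'\le a$, (5), (6) and (7),
$$w'(u)\ge\sum_{j\le R}n_j(v)a'^{-1-j}\ge\sum_{j\le R}n_j(v)a^{-1-j}=w(x)-T_v(R+1)\ge w(x)-\varepsilon,\tag{14}$$
and, splitting at $j=R$ and using (9), (10) and (7),
$$w'(u)\le e^{s(R+1)}w(x)+T'_v(R+1)\le e^\varepsilon w(x)+\varepsilon\le(1+2\varepsilon)w(x)+\varepsilon.$$

**Step 16: balls of radius $r>R$.** By (1) in $\mathcal G'$,
$$|B_{\mathcal G'}([1,u],r)|\,a'^{-r}=b'_v(r)+\sum_jn'_j(v)a'^{-1-j}f'(r-1-j).$$
By (11) and (7) this is at most $\varepsilon+w'(u)\sup f'$. Keeping only $j\le R$, for which $r-1-j\ge0$, and using (14), it is at least $(w(x)-\varepsilon)\inf f'$. With Step 13 for $r\le R$ and translation, this proves the last claim of (P4), and with it Lemma 4. $\square$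

## 12. The nested union

Let $\varepsilon_k=\eta2^{-k-3}\le\frac18$, so $\sum_{k\ge0}\varepsilon_k=\eta/4<\frac14$. Start with $H_0=K_d$ and $A_0=\mathbb Z/d$ acting regularly; all vertices are gates, of degree $d-1$. Apply Lemma 4 successively with $K=k+1$ and $\varepsilon=\varepsilon_k$ to get $(H_{k+1},A_{k+1},o_{k+1})$ from $(H_k,A_k,o_k)$, $k\ge0$. Let $\mathcal G_k=\mathcal G(H_k,A_k,o_k)$, with data $a_k,w_k,N_k,f_k$.

**Step 17: bounds that hold for all $k$ at once.** The rates $a_k$ decrease to some $a\in[a_0e^{-\eta/4},a_0]$, where $a_0=\sqrt{d-1}$. As $e^{-\eta/4}\ge1-\eta$, we have $(1-\eta)\sqrt{d-1}\le a\le\sqrt{d-1}$, and $a\ge\sqrt2\,e^{-1/4}>1$. By (P4) and $w_0\ge1$, $w_k\ge1-\sum_{j<k}\varepsilon_j$, so $w_k-\varepsilon_k\ge\frac12$. Also (P4) gives $\max w'+1\le(1+2\varepsilon)(\max w+1)$, so from $w_0\le2$ we get $w_k+1\le3e^{1/2}<5$. Finally $f_0\in[1,M_0]$ by the example in Section 7, so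
$$m_\infty:=\prod_k(1-\varepsilon_k)\le f_k\le M_\infty:=M_0\prod_k(1+3\varepsilon_k),$$
with $m_\infty>0$ and $M_\infty<\infty$ because $\sum\varepsilon_k<\infty$ and $\varepsilon_k\leq\frac18$. Put
$$\mu_-=\min\{1,\tfrac12m_\infty\}>0,\qquad\mu_+=e^{1/4}\max\{d+2M_0,1+4M_\infty\}.$$
Then for all $k$, $v\in V(\mathcal G_k)$ and $r\ge0$,
$$\mu_-\le|B_{\mathcal G_k}(v,r)|\,a_k^{-r}\le\mu_+.\tag{15}$$
For $k=0$ the normalized balls lie in $[1,d+2M_0]$. In the step from $k$ to $k+1$ the new lower bound is $\min\{\mu_-,(\min w_k-\varepsilon_k)\inf f_{k+1}\}\ge\min\{\mu_-,\frac12m_\infty\}=\mu_-$. For the upper bound, show by induction that after $k$ steps $e^{\sum_{j<k}\varepsilon_j}\max\{d+2M_0,1+4M_\infty\}$ works: the old bound is multiplied by $e^{\varepsilon_k}$, and $\varepsilon_k+\max w_{k+1}\sup f_{k+1}\le1+4M_\infty$.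

**Remark.** No single $\mathcal G_k$ is a counterexample: it contains a spanning tree $T$ with pinched growth $a_k^r$. Call the gate of a copy nearest to $1^*$ its entrance. Keep all outer edges and, in each copy, a breadth-first spanning tree from its entrance. This is a tree, and $B_T\subset B_{\mathcal G_k}$ gives the upper bound. With $D_k=\operatorname{diam}H_k+1$, any vertex is joined in $T$ to the entrance of its copy, then to another gate, then across to the entrance of a farther copy, in at most $2D_k-1$ steps. Beyond that entrance, $T$-distances from it equal $\mathcal G_k$-distances. So $|B_T(v,r)|\ge N_k(r-2D_k+1)\ge m_\infty a_k^{r-2D_k+1}$ for $r\ge2D_k-1$, and for smaller $r$ the ball has at least one vertex. Only in the limit do sparse cuts appear for all $k$.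

**Step 18: the graph $G$.** For each copy $Y$ of $H_k$ in $H_{k+1}$ fix an isomorphism $\varphi_Y:H_k\to Y$ as in (P1), taking gates to gates. Identify $H_k$ via $\varphi_Y$ with the copy $Y$ given by (P3), so that for this copy $\varphi_Y$ is the inclusion. Let $G=\bigcup_kH_k$. By (P3) every gate of $H_{k+1}$ has $H_{k+1}$-distance at least $k+1$ from $V(H_k)$.

By (P1), a vertex of $H_j$ that is not a gate of $H_j$ lies on no $E_{out}$-edge of $H_{j+1}$, so it has the same neighbors in $H_{j+1}$ as in $H_j$. It is not a gate of $H_{j+1}$, being in $V(H_j)$. So inductively it has the same neighbors in $G$ as in $H_j$.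

**Step 19: balls of $G$ are balls of $\mathcal G_j$.** Let $v\in V(H_k)$, $r\ge0$, $j>\max(k,r)$. All gates of $H_j$ are at $H_j$-distance at least $j>r$ from $v\in V(H_{j-1})$. So a path of $G$ of length at most $r$ that starts at $v$ runs, vertex by vertex, through non-gates of $H_j$, whose $G$-neighbors are their $H_j$-neighbors. Hence $B_G(v,r)=B_{H_j}(v,r)$. In (1) for $\mathcal G_j$ with $Q$ the copy of $H_j$ through $[1,v]$, all terms $N_j(r-1-d_{H_j}(v,\cdot))$ vanish, so $|B_{H_j}(v,r)|=|B_{\mathcal G_j}([1,v],r)|$. By (15), $\mu_-\le|B_G(v,r)|a_j^{-r}\le\mu_+$ for all large $j$, and $j\to\infty$ gives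
$$\mu_-a^r\le|B_G(v,r)|\le\mu_+a^r\qquad\text{for all }v\in V(G),\ r\ge0.$$
With $c=\mu_-/2$ and $C=2\mu_+$ the inequalities are strict, so $G$ has pinched growth $a^r$; in particular it is infinite. It is connected as an increasing union of connected graphs. It is $d$-regular: every vertex is a non-gate of $H_j$ for large $j$, has degree $d$ there by (P1), and has the same neighbors in $G$. This proves Theorem 1(1).

## 13. The cuts at every scale

**Step 20: the cut inside $H_j$.** Fix $k\ge1$. We collect all bridges created after level $k$. For $j\ge k$ define $E^{(k)}(H_j)\subset E(H_j)$ by $E^{(k)}(H_k)=\emptyset$ and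
$$E^{(k)}(H_{j+1})=E_{out}(H_{j+1})\cup\bigcup_Y\varphi_Y\big(E^{(k)}(H_j)\big),\qquad Y\text{ over the copies of }H_j\text{ in }H_{j+1}.$$
Let $\Phi_k=\{\mathrm{id}\}$ and $\Phi_{j+1}=\{\varphi_Y\circ\varphi:\varphi\in\Phi_j,\ Y\text{ a copy of }H_j\text{ in }H_{j+1}\}$. A $k$-copy in $H_j$ is an image $\varphi(H_k)$, $\varphi\in\Phi_j$; its gates are the images of the gates of $H_k$. We claim, for all $j\ge k$:

* (a) the components of $H_j-E^{(k)}(H_j)$ are the $k$-copies;
* (b) each edge of $E^{(k)}(H_j)$ joins gates of $k$-copies, and each vertex is on at most one such edge;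
* (c) the gates of $H_j$ are gates of $k$-copies lying on no edge of $E^{(k)}(H_j)$.

For $j=k$ this is clear. Assume it for $j$. Deleting $E_{out}(H_{j+1})$ from $H_{j+1}$ leaves the copies $Y$ of $H_j$, by (P1), and deleting $\varphi_Y(E^{(k)}(H_j))$ inside each leaves $k$-copies; this is (a). The ends of an $E_{out}$-edge are gates of copies of $H_j$, which by (c) at $j$ are gates of $k$-copies on no edge of $\varphi_Y(E^{(k)}(H_j))$; and each vertex is on at most one $E_{out}$-edge. Together with (b) at $j$ this gives (b) at $j+1$. The gates of $H_{j+1}$ are gates of copies of $H_j$ lying on no $E_{out}$-edge, so (c) at $j$ gives (c) at $j+1$.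

**Step 21: the cut in $G$.** The inclusion $H_j\subset H_{j+1}$ is one of the maps $\varphi_Y$, so $k$-copies of $H_j$ are $k$-copies of $H_{j+1}$ with the same gates. Moreover $E^{(k)}(H_{j+1})\cap E(H_j)=E^{(k)}(H_j)$, since $E(H_j)$ consists of $E_{in}$-edges of one copy. Put $E^{(k)}=\bigcup_{j\ge k}E^{(k)}(H_j)$; then $E^{(k)}\cap E(H_j)=E^{(k)}(H_j)$. For $v\in V(H_j)$, the component of $v$ in $H_j-E^{(k)}(H_j)$ is contained in its component in $H_{j+1}-E^{(k)}(H_{j+1})$. By (a) both are isomorphic to the finite graph $H_k$, so they are equal. The component of $v$ in $G-E^{(k)}$ is the increasing union of these, hence a finite $k$-copy. By (b) each vertex lies on at most one edge of $E^{(k)}$, and vertices on $E^{(k)}$-edges are gates of $k$-copies. Distinct gates of one $k$-copy are at distance at least $k$ in it, by (P2), since $H_k$ was built from $H_{k-1}$ with $K=k$.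

So $E^{(k)}$ is a $k$-sparse cut of $G$, and the crossing property of Section 1 gives the bound $k+2$. This proves Theorem 1(2). Section 4 then gives Theorem 1(3), and Section 5 gives Theorem 2. In particular, not every graph of pinched exponential growth contains a tree with pinched exponential growth: the answer to the Problem is no. $\blacksquare$
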